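\title{Kneading maps and strong orbit equivalence of minimal Cantor systems}

\begin{abstract}
A kneading map $Q$ with $Q(k)\to\infty$ defines a generalized odometer, whose natural extension is a minimal Cantor system. We show that every orbit equivalence class of minimal Cantor systems, and in fact every strong orbit equivalence class, contains such a natural extension. The proof has two parts: a presentation of the dimension group of a generalized odometer by generators $e_0,e_1,\dots$ and one relation for each $k\ge0$, and an inductive construction of a kneading map whose presentation gives a prescribed group. We also show that these natural extensions have zero entropy, so strong orbit equivalence cannot be replaced by conjugacy.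
\end{abstract}

\section{The question and the answer}

Throughout, $\mathbb N=\{1,2,\dots\}$ and $\mathbb N_0=\mathbb N\cup\{0\}$.

\subsection{Orbit equivalence and two ordered groups}

A \emph{minimal Cantor system} is a pair $(X,T)$, where $X$ is a Cantor set and $T:X\to X$ is a homeomorphism all of whose orbits are dense. Two such systems $(X,T)$ and $(X',T')$ are \emph{orbit equivalent} if there is a homeomorphism $h:X\to X'$ mapping each $T$-orbit onto a $T'$-orbit. In that case there are integers $n(x)$ and $m(x)$ with $h(Tx)=T'^{\,n(x)}h(x)$ and $h(T^{m(x)}x)=T'h(x)$; they are unique because $T$ and $T'$ have no periodic points. The systems are \emph{strong orbit equivalent} if $h$ can be chosen so that each of the functions $n$, $m$ has at most one point of discontinuity.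

These relations are governed by two groups. For a continuous map $T$ of a compact space $X$, put
\[
K^0(X,T)=C(X,\mathbb Z)/\{h-h\circ T:\ h\in C(X,\mathbb Z)\},
\]
where $C(X,\mathbb Z)$ is the group of continuous functions $X\to\mathbb Z$. The functions $h-h\circ T$ are called \emph{coboundaries}, and two functions are \emph{cohomologous} if they differ by a coboundary. The positive cone $K^0(X,T)^+$ is the set of classes $[f]$ with $f\ge0$, and the unit is $[1]$. If $(X,T)$ is a minimal Cantor system, let $D(X,T)$ be the quotient of $C(X,\mathbb Z)$ by the coarser equivalence in which two functions are identified when they have the same integral for every $T$-invariant probability measure. Its positive cone is the set of classes containing a function with values in $\mathbb N_0$, and its unit is the class of the constant $1$. Thus $D(X,T)$ retains exactly what the invariant measures see of the clopen sets. An isomorphism of ordered groups with unit is a group isomorphism that carries cone onto cone and unit to unit.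

We use two theorems of Giordano, Putnam and Skau.
\begin{itemize}
\item[(OE)] Two minimal Cantor systems are orbit equivalent if and only if their groups $D$ are isomorphic as ordered groups with unit.
\item[(SOE)] Two minimal Cantor systems are strong orbit equivalent if and only if their groups $K^0$ are isomorphic as ordered groups with unit \cite[Theorem 2.1]{GPS}.
\end{itemize}

\subsection{Kneading maps and generalized odometers}

A \emph{kneading map} is a map $Q:\mathbb N\to\mathbb N_0$ with $Q(k)<k$ for all $k\ge1$ such that, with $Q(0):=0$,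
\begin{equation}\label{eq:adm}
\{Q(k+j)\}_{j\ge1}\ \succeq\ \{Q(Q^2(k)+j)\}_{j\ge1}\qquad\text{for every }k\ge1,
\end{equation}
where $\succeq$ is the lexicographic order: the two sequences are equal, or the left one is larger at the first place where they differ. These are exactly the kneading maps of unimodal maps. The \emph{cutting times} of $Q$ are
\[
S_0=1,\qquad S_k=S_{k-1}+S_{Q(k)}\quad(k\ge1).
\]
They increase strictly, and every integer $n\ge0$ has a unique greedy expansion $n=\sum_kx_kS_k$ with $x_k\in\{0,1\}$; we write $\langle n\rangle=(x_k)_{k\ge0}$. Let $\Omega_Q\subset\{0,1\}^{\mathbb N_0}$, with the product topology, be the set of sequences $x$ such that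
\begin{equation}\label{eq:omega}
x_k=1\quad\text{implies}\quad x_j=0\ \text{ for all }\ Q(k+1)\le j\le k-1 .
\end{equation}
It is the closure of $\{\langle n\rangle:n\ge0\}$.

Suppose that $Q(k)\to\infty$. As part of the setting we take the following facts for granted. The map $\langle n\rangle\mapsto\langle n+1\rangle$ extends uniquely to a continuous map $T_Q:\Omega_Q\to\Omega_Q$, the set $\Omega_Q$ is a Cantor set, and $T_Q$ is minimal. The system $(\Omega_Q,T_Q)$ is the \emph{generalized odometer} associated to $Q$. Its \emph{natural extension} is the inverse limit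
\[
\hat\Omega_Q=\{(y_i)_{i\in\mathbb Z}:\ y_i\in\Omega_Q,\ T_Q(y_i)=y_{i+1}\}
\]
with the shift $\hat T_Q:(y_i)\mapsto(y_{i+1})$; it is a minimal Cantor system. The hypothesis $Q(k)\to\infty$ cannot simply be omitted: $Q\equiv0$ is a kneading map, but by \eqref{eq:omega} a sequence in $\Omega_Q$ then has at most one digit $1$, so $\Omega_Q$ is countable and not a Cantor set.

Cortez and Rivera-Letelier \cite{CRL} pose the following question. \emph{Does every orbit equivalence class of minimal Cantor systems contain the natural extension of a generalized odometer associated to a kneading map?}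

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:oe}
For every minimal Cantor system $(X,T)$ there is a kneading map $Q$ with $Q(k)\to\infty$ such that $(\hat\Omega_Q,\hat T_Q)$ is orbit equivalent to $(X,T)$.
\end{theorem}

\begin{theorem}\label{thm:soe}
In Theorem~\ref{thm:oe}, $Q$ can be chosen so that $K^0(\hat\Omega_Q,\hat T_Q)\cong K^0(X,T)$ as ordered groups with unit. Hence $(\hat\Omega_Q,\hat T_Q)$ and $(X,T)$ are strong orbit equivalent. Moreover, $Q$ can be chosen with $Q(k+1)-Q(Q^2(k)+1)\to\infty$.
\end{theorem}

The last property says that the inequality in \eqref{eq:adm} is decided at $j=1$ for all large $k$, with a margin tending to infinity.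

For the next statement recall that a \emph{dimension group} is a countable ordered abelian group that is a direct limit of groups $\mathbb Z^{n}$ with the coordinatewise order and positive homomorphisms. An \emph{order unit} is a positive element $u$ such that every $g$ satisfies $g\le Nu$ for some $N\in\mathbb N$, and a dimension group is \emph{simple} if each nonzero positive element is an order unit.

\begin{corollary}\label{cor:class}
The ordered groups with unit $K^0(\hat\Omega_Q,\hat T_Q)$, where $Q$ is a kneading map with $Q(k)\to\infty$, are up to isomorphism exactly the simple noncyclic dimension groups with order unit. Each such group has, for some such $Q$, the presentation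
\[
\Big\langle e_k,\ k\ge0\ \Big|\ e_k=e_{k+1}+\sum_{Q(j)=k}e_j,\ k\ge0\Big\rangle,
\]
with positive cone the $\mathbb N_0$-span of the $e_k$ and with unit $e_0$.
\end{corollary}

\begin{proposition}\label{prop:entropy}
If $Q(k)\to\infty$, then $(\hat\Omega_Q,\hat T_Q)$ has topological entropy $0$. So ``strong orbit equivalent'' in Theorem~\ref{thm:soe} cannot be replaced by ``conjugate''.
\end{proposition}

Theorem~\ref{thm:oe} follows from the isomorphism in Theorem~\ref{thm:soe}, by (OE) and the next lemma.

\begin{lemma}\label{lem:KtoD}
An isomorphism between the groups $K^0$ of two minimal Cantor systems, as ordered groups with unit, induces an isomorphism between their groups $D$, as ordered groups with unit.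
\end{lemma}

\begin{proof}
Coboundaries have zero integral for every invariant measure. So $D(X,T)$ is the quotient of $K^0(X,T)$ by the subgroup $I$ of classes whose integrals all vanish, with cone and unit the images of those of $K^0(X,T)$. We must describe $I$ in terms of the ordered group with unit. A \emph{state} is a homomorphism $\tau:K^0(X,T)\to\mathbb R$ with $\tau(K^0(X,T)^+)\subset[0,\infty)$ and $\tau([1])=1$. Integration against an invariant probability measure is a state. Conversely, let $\tau$ be a state. Then $A\mapsto\tau([1_A])$ is a nonnegative, finitely additive, normalized function on clopen sets, and it is invariant because $[1_A]=[1_A\circ T]=[1_{T^{-1}A}]$. By compactness it is countably additive on the algebra of clopen sets, so it extends uniquely to an invariant Borel probability measure. Since the functions $1_A$ with $A$ clopen generate $C(X,\mathbb Z)$, $\tau$ is integration against this measure. Thus $I$ is the intersection of the kernels of all states, and an isomorphism of ordered groups with unit carries one such subgroup onto the other.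
\end{proof}

\subsection{The simplest case, the difficulty, and the plan}\label{sec:plan}

Section~\ref{sec:group} shows that for \emph{every} kneading map with $Q(k)\to\infty$ the group $K^0(\hat\Omega_Q,\hat T_Q)$ has the presentation displayed in Corollary~\ref{cor:class}, with the relations
\begin{equation}\label{eq:rel0}
e_k=e_{k+1}+\sum_{Q(j)=k}e_j\qquad(k\ge0).
\end{equation}
The simplest instance is the following.

\begin{example}\label{ex:odo}
Let $\alpha_1,\alpha_2,\dots\ge2$ be integers, $t_0=0$, $t_{n+1}=t_n+\alpha_{n+1}-1$, and let $Q(k)=t_n$ for $t_n<k\le t_{n+1}$. This is a kneading map. Indeed, let $t_n<k\le t_{n+1}$. If $n\ge1$, then $Q^2(k)=t_{n-1}$ and $Q(Q^2(k)+1)=t_{n-1}<t_n\le Q(k+1)$, so \eqref{eq:adm} is strict at $j=1$. If $n=0$, then $Q^2(k)=0$; the sequence $\{Q(k+j)\}_{j\ge1}$ starts with $t_1-k$ zeros followed by $t_1>0$, while $\{Q(j)\}_{j\ge1}$ starts with $t_1$ zeros. In \eqref{eq:rel0} we get $e_k=e_{k+1}$ unless $k$ is some $t_n$, and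
\[
e_{t_n}=e_{t_n+1}+\sum_{t_n<j\le t_{n+1}}e_j=\alpha_{n+1}\,e_{t_{n+1}} .
\]
So the group is isomorphic to the group of rationals whose denominators divide some product $\alpha_1\cdots\alpha_n$, with $e_0=1$ and the usual order. For $\alpha_n=2$ we have $Q(k)=k-1$ and $S_k=2^k$, condition \eqref{eq:omega} is empty, and $T_Q$ is the dyadic adding machine.
\end{example}

The recipe in this example is: write $e_{t_n}$ as a sum of $\alpha_{n+1}$ smaller elements; one of them becomes $e_{t_n+1}$, and the others are the $e_j$ with $Q(j)=t_n$. (For $\alpha_{n+1}=2$ these are two copies of the same $e_{t_n+1}$.) In a general group three obstacles appear.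
\begin{enumerate}
\item By \eqref{eq:rel0} the $e_k$ form a decreasing chain. The elements into which one would like to split $[1]$ are usually not comparable.
\item Each index $j\ge1$ occurs exactly once on the right of \eqref{eq:rel0} as an index with $Q(j)=k$. So every strict drop $e_k-e_{k+1}$ must be paid for by later $e_j$'s, each used only once. In addition, $Q$ must satisfy \eqref{eq:adm}.
\item The group defined by \eqref{eq:rel0} must have no element beyond those wanted: whatever vanishes in the prescribed group must vanish because of \eqref{eq:rel0}.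
\end{enumerate}
These constraints might suggest the answer no. But the groups are not as rigid as the chain suggests: infinitely many generators are available, $Q$ may take a value as often as we like, and a positive element of a simple noncyclic dimension group can be cut into pieces smaller than any given nonzero positive element. Section~\ref{sec:first} carries out one step by hand. It shows how each obstacle is met and why the lemmas of Section~\ref{sec:lemmas} are the ones needed for the construction in Section~\ref{sec:construction}.

\section{The group of a generalized odometer}\label{sec:group}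

Fix a kneading map $Q$ with $Q(k)\to\infty$ and write $\Omega=\Omega_Q$, $T=T_Q$. (Condition \eqref{eq:adm} enters this section only through the facts about $(\Omega,T)$ recalled above.)

\subsection{Expansions}

Call a word $w=w_0\dots w_{k-1}\in\{0,1\}^k$ \emph{admissible} if $w_i=1$ implies $w_j=0$ for $Q(i+1)\le j\le i-1$. Put $|w|=\sum_jw_jS_j$. Let $\lambda(w)=0$ if $w=0^k$, and let $\lambda(w)=1+\max\{i:w_i=1\}$ otherwise.

\begin{lemma}\label{lem:exp}
The map $w\mapsto|w|$ is a bijection from the admissible words of length $k$ onto $\{0,\dots,S_k-1\}$. For such a word, $w000\cdots=\langle|w|\rangle$, and for $0\le l\le k$ we have $|w|<S_l$ if and only if $\lambda(w)\le l$.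
\end{lemma}

\begin{proof}
The first statement holds for $k=0$, since $S_0=1$. Suppose it holds for all lengths up to $k$. Admissible words of length $k+1$ ending in $0$ are the words $w0$ with $w$ admissible of length $k$, and their values fill $\{0,\dots,S_k-1\}$. A word of length $k+1$ ending in $1$ is admissible exactly when its digits at places $Q(k+1),\dots,k-1$ vanish and its first $Q(k+1)$ digits form an admissible word. Such words have the values $S_k+\{0,\dots,S_{Q(k+1)}-1\}$, each attained once. Since $S_k+S_{Q(k+1)}=S_{k+1}$, the first statement holds for $k+1$.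

If $\lambda(w)=i+1$, the first $i+1$ digits of $w$ form an admissible word, so $S_i\le|w|<S_{i+1}$ and the greedy algorithm first takes $S_i$. Deleting this digit leaves an admissible word, and induction on the number of ones shows that $w$ is the greedy expansion of $|w|$.

If $\lambda(w)\le l$, the first statement for the $l$-prefix of $w$ gives $|w|<S_l$. If $\lambda(w)>l$, then $|w|\ge S_{\lambda(w)-1}\ge S_l$.
\end{proof}

The set $\Omega$ consists of the sequences all of whose prefixes are admissible. Turning ones into zeros preserves membership in $\Omega$. For an admissible word $w$ the cylinder $[w]\subset\Omega$ is nonempty. If $w$ has length $k$, then $w0$ is admissible, and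
\begin{equation}\label{eq:w1}
w1\text{ is admissible}\iff\lambda(w)\le Q(k+1).
\end{equation}

\subsection{Towers}

We cut $\Omega$ into towers over the set of sequences that start with $k$ zeros. Put
\[
Z_k=\{x\in\Omega:x_0=\dots=x_{k-1}=0\},\qquad C_j=[0^{j-1}1]\quad(j\ge1),
\]
so $C_j$ consists of the sequences whose first $1$ is at place $j-1$, and $Z_k=\{0\}\sqcup\bigsqcup_{j>k}C_j$, where $0$ is the zero sequence. For $z\in Z_k$ let
\[
N_k(z)=\begin{cases}S_{\min(k,Q(j))}&\text{if }z\in C_j,\ j>k,\\ S_k&\text{if }z=0.\end{cases}
\]
The places where $N_k=S_k$ form the set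
\[
A_k=Z_k\setminus\bigsqcup_{j>k,\ Q(j)<k}C_j .
\]
Because $Q(j)\to\infty$, only finitely many $C_j$ are removed, so $A_k$ is clopen. Also $A_0=\Omega$. For $z\in Z_k$ and $0\le i<S_k$, let $i\star z\in\{0,1\}^{\mathbb N_0}$ be the sequence whose first $k$ digits are those of $\langle i\rangle$ and whose other digits are those of $z$; for $B\subset Z_k$ put $i\star B=\{i\star z:z\in B\}$. The level $k$ will always be clear.

\begin{lemma}\label{lem:towers}
Let $k\ge0$.
\begin{itemize}
\item[(a)] For $z\in Z_k$ and $0\le i<S_k$ we have $i\star z\in\Omega$ if and only if $i<N_k(z)$. Every $x\in\Omega$ is $i\star z$ for exactly one pair with $z\in Z_k$ and $0\le i<N_k(z)$.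
\item[(b)] Let $z\in Z_k$ and $i\ge0$. If $i+1<N_k(z)$, then $T(i\star z)=(i+1)\star z$. If $i=N_k(z)-1$, then $T(i\star z)\in Z_k$.
\item[(c)] If $1\le i<S_k$ and $B\subset\{z\in Z_k:N_k(z)>i\}$, then $T^{-1}(i\star B)=(i-1)\star B$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $w$ be the $k$-prefix of $\langle i\rangle$. By Lemma~\ref{lem:exp}, $w$ is admissible with $|w|=i$, and every admissible word of length $k$ arises in this way. So $i\star z\in\Omega$ unless a one of $z$ forbids a one of $w$. If $z=0$ this cannot happen. Let $z\in C_j$ with $j>k$. The one at place $j-1$ forces the digits of $w$ at places in $[Q(j),k)$ to vanish. If $z_m=1$ with $m>j-1$, then $z_{j-1}=1$ and \eqref{eq:omega} give $Q(m+1)>j-1\ge k$, so this one imposes nothing on $w$. Hence $i\star z\in\Omega$ if and only if $\lambda(w)\le\min(k,Q(j))$, which by Lemma~\ref{lem:exp} means $i=|w|<N_k(z)$.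

Now let $x\in\Omega$. The only possible $z$ is the sequence obtained from $x$ by replacing its $k$-prefix by $0^k$, and it lies in $Z_k$. The $k$-prefix of $x$ is admissible, so it is the $k$-prefix of $\langle i\rangle$ for exactly one $i<S_k$. Then $x=i\star z$, and $i<N_k(z)$ by the first statement.

(b) First let $z=\langle n\rangle$ and $N=N_k(z)$. For $0\le i<N$ the finite sequence $i\star z\in\Omega$ is $\langle n+i\rangle$ by Lemma~\ref{lem:exp}. This gives the first statement, and it remains to see that $\langle n+N\rangle\in Z_k$. Write $\langle n+N\rangle=i'\star z'$ as in (a). If $i'\ge1$, then $(i'-1)\star z'\in\Omega$ has value $n+N-1$, so it equals $(N-1)\star z$. By uniqueness $z'=z$ and $i'=N$, contradicting $i'<N_k(z')$. So $i'=0$ and $\langle n+N\rangle=z'\in Z_k$.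

Now let $z\in C_j$ be arbitrary. Its truncations at places $L>j$ are of the form $\langle n\rangle$, lie in $Z_k\cap C_j$, have the same $N_k$ as $z$, and converge to $z$. Both statements follow from the continuity of $T$ and the closedness of $Z_k$.

(c) The inclusion $\supseteq$ is (b). Let $Tx\in i\star B$ and write $x=i'\star z'$ as in (a). If $i'=N_k(z')-1$, then $Tx\in Z_k$, which is impossible as $i\ge1$. So $Tx=(i'+1)\star z'$, and uniqueness in (a) gives $i'=i-1$, $z'\in B$.
\end{proof}

Thus, at level $k$, the space $\Omega$ is a disjoint union of a tower of height $S_k$ over $A_k$ and towers of height $S_{Q(j)}$ over the sets $C_j$ with $j>k$, $Q(j)<k$. The map $T$ moves points up the towers and from the top levels into $Z_k$. For the Fibonacci map $Q(k)=\max(k-2,0)$, for instance, condition \eqref{eq:omega} forbids two adjacent ones, and for $k\ge1$ there are two towers: one over $A_k$ of height $S_k$ and one over $C_{k+1}$ of height $S_{k-1}$.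

A cylinder $[w]$, with $w$ admissible of length $k$, consists of all points $|w|\star z$ with $z\in Z_k$ and $N_k(z)>|w|$, by Lemmas~\ref{lem:exp} and~\ref{lem:towers}(a). That is,
\begin{equation}\label{eq:Bw}
[w]=|w|\star B_w,\qquad B_w=A_k\sqcup\bigsqcup_{j\in J(w)}C_j,\qquad J(w)=\{j>k:\ \lambda(w)\le Q(j)<k\};
\end{equation}
indeed, if $j>k$ and $Q(j)<k$, the tower over $C_j$ reaches height $|w|$ if and only if $|w|<S_{Q(j)}$, that is, $\lambda(w)\le Q(j)$. The set $J(w)$ is finite. In the special case $w=0^{j-1}1$ we have $\lambda(w)=j$ and $J(w)=\emptyset$, so \eqref{eq:Bw} at level $j$ reads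
\begin{equation}\label{eq:CA}
C_j=S_{j-1}\star A_j .
\end{equation}

\subsection{The presentation}

Let
\[
G_Q=\Big\langle\epsilon_k\ (k\ge0)\ \Big|\ \epsilon_k=\epsilon_{k+1}+\sum_{Q(j)=k}\epsilon_j\ \ (k\ge0)\Big\rangle
\]
as an abelian group. The sums are finite because $Q(k)\to\infty$. The relations have a direct meaning. Passing from level $k$ to level $k+1$,
\begin{equation}\label{eq:Ak}
A_k=A_{k+1}\sqcup\bigsqcup_{Q(j)=k}C_j .
\end{equation}
Indeed, the points of $A_k$ are $0$ and the points of those $C_j$ with $j>k$ and $Q(j)\ge k$. If $Q(j)\ge k+1$, then $j>k+1$ and $C_j\subset A_{k+1}$; the remaining $j$ are those with $Q(j)=k$. By \eqref{eq:CA}, $C_j$ is a level of the tower over $A_j$. So up to coboundaries \eqref{eq:Ak} is the $k$-th relation of $G_Q$.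

\begin{proposition}\label{prop:pres}
The rule $\Psi(\epsilon_k)=[1_{A_k}]$ defines an isomorphism $\Psi:G_Q\to K^0(\Omega,T)$. Moreover, $K^0(\Omega,T)^+$ is the $\mathbb N_0$-span of the classes $[1_{A_k}]$, and $\Psi(\epsilon_0)=[1]$.
\end{proposition}

\begin{proof}
\emph{$\Psi$ is well defined and onto.} Let $w$ be admissible of length $k$. On $B_w$ we have $N_k>|w|$, so Lemma~\ref{lem:towers}(c) gives $1_{i\star B_w}\circ T=1_{(i-1)\star B_w}$ for $1\le i\le|w|$. Hence $[1_{[w]}]=[1_{B_w}]$. For $w=0^{j-1}1$ this says $[1_{C_j}]=[1_{A_j}]$. So \eqref{eq:Ak} shows that $\Psi$ respects the relations, and \eqref{eq:Bw} gives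
\[
[1_{[w]}]=[1_{A_k}]+\sum_{j\in J(w)}[1_{A_j}].
\]
Every function in $C(\Omega,\mathbb Z)$ is an integer combination of cylinder indicators, with coefficients in $\mathbb N_0$ if the function is nonnegative. So $\Psi$ is onto and the cone is as claimed. Since $A_0=\Omega$, $\Psi(\epsilon_0)=[1]$.

\emph{A candidate for the inverse.} For $w$ admissible of length $k$ put
\begin{equation}\label{eq:Phi}
\Phi(1_{[w]})=\epsilon_k+\sum_{j\in J(w)}\epsilon_j .
\end{equation}
The group $C(\Omega,\mathbb Z)$ is generated by the $1_{[w]}$ subject to $1_{[w]}=1_{[w0]}+1_{[w1]}$, where the last term is absent if $w1$ is not admissible. So $\Phi$ extends to a homomorphism $C(\Omega,\mathbb Z)\to G_Q$ once it is compatible with these relations. Insert the relation for $\epsilon_k$ into \eqref{eq:Phi}. As $Q(j)=k$ forces $j>k$, and $\lambda(w)\le k$,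
\[
\Phi(1_{[w]})=\epsilon_{k+1}+\sum_{j>k,\ \lambda(w)\le Q(j)\le k}\epsilon_j .
\]
Since $\lambda(w0)=\lambda(w)$, the element $\Phi(1_{[w0]})$ is given by the same formula with $j>k+1$ instead of $j>k$. The difference is the term $j=k+1$: it is $\epsilon_{k+1}$ if $\lambda(w)\le Q(k+1)$ and is absent otherwise. By \eqref{eq:w1} it is present exactly when $w1$ is admissible. In that case $\lambda(w1)=k+1$, so $J(w1)=\emptyset$ and $\Phi(1_{[w1]})=\epsilon_{k+1}$. Thus $\Phi$ is well defined.

\emph{$\Phi$ is constant along each tower.} Fix $k$. If $j>k$ and $0\le i<S_{\min(k,Q(j))}$, then by Lemma~\ref{lem:towers}(a) the set $i\star C_j$ is the cylinder of a word of length $j$ ending in $1$ (the $k$-prefix of $\langle i\rangle$, then $j-1-k$ zeros, then $1$). A word of length $j$ ending in $1$ has $\lambda=j$, so $\Phi(1_{i\star C_j})=\epsilon_j$. Now let $0\le i<S_k$ and let $w$ be the $k$-prefix of $\langle i\rangle$. By \eqref{eq:Bw}, $i\star A_k$ is $[w]$ minus the sets $i\star C_j$, $j\in J(w)$, so \eqref{eq:Phi} gives $\Phi(1_{i\star A_k})=\epsilon_k$. Both values are independent of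 the height $i$.

\emph{$\Phi$ kills coboundaries.} We show $\Phi(1_{[w]}\circ T)=\Phi(1_{[w]})$ for every admissible $w$, of length $k$ say. If $n=|w|\ge1$, Lemma~\ref{lem:towers}(c) gives $1_{[w]}\circ T=1_{(n-1)\star B_w}$. Decomposing $B_w$ by \eqref{eq:Bw} and using the previous step at height $n-1$, we get $\Phi(1_{(n-1)\star B_w})=\epsilon_k+\sum_{j\in J(w)}\epsilon_j=\Phi(1_{[w]})$. For $w=0^k$ the equality follows from the others, since $1_{[0^k]}=1-\sum_{w\ne0^k}1_{[w]}$, with the sum over the admissible words of length $k$, and $1\circ T=1$.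

So $\Phi$ induces $\bar\Phi:K^0(\Omega,T)\to G_Q$, and $\bar\Phi\Psi(\epsilon_k)=\Phi(1_{0\star A_k})=\epsilon_k$. Hence $\Psi$ is injective.
\end{proof}

\subsection{The natural extension}

\begin{lemma}\label{lem:natext}
$K^0(\hat\Omega_Q,\hat T_Q)\cong K^0(\Omega,T)$ as ordered groups with unit.
\end{lemma}

\begin{proof}
The set $T(\Omega)$ is compact and contains $\{\langle n\rangle:n\ge1\}$, which is dense because $\Omega$ has no isolated points. So $T$ is onto, and hence all projections $\pi_{-n}:\hat\Omega_Q\to\Omega$, $(y_i)\mapsto y_{-n}$, are onto. A function $F\in C(\hat\Omega_Q,\mathbb Z)$ depends on finitely many coordinates; these are determined by $y_{-n}$ for large $n$, so $F=g\circ\pi_{-n}$ with $g\in C(\Omega,\mathbb Z)$, and $F\ge0$ if and only if $g\ge0$.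

Consider $[g]\mapsto[g\circ\pi_0]$. It is well defined because $\pi_0\circ\hat T_Q=T\circ\pi_0$, and it preserves the unit. Since $g\circ\pi_{-n}=g\circ\pi_0\circ\hat T_Q^{-n}$ is cohomologous to $g\circ\pi_0$, the map is onto and carries the cone onto the cone. It is injective: suppose $g\circ\pi_0=F-F\circ\hat T_Q$ with $F=h\circ\pi_{-n}$. Then $g\circ T^n\circ\pi_{-n}=(h-h\circ T)\circ\pi_{-n}$, so $g\circ T^n=h-h\circ T$ as $\pi_{-n}$ is onto. Since $g-g\circ T^n$ is a coboundary, so is $g$.
\end{proof}

\section{One step by hand}\label{sec:first}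

By Section~\ref{sec:group} and (SOE), all of Theorem~\ref{thm:soe} except its last sentence will follow if, given $(X,T)$, we find a kneading map $Q$ with $Q(k)\to\infty$ and elements $e_k\in K^0(X,T)^+$ with $e_0=[1]$ that satisfy \eqref{eq:rel0}, have $\mathbb N_0$-span $K^0(X,T)^+$, and satisfy no relations other than the consequences of \eqref{eq:rel0}. We try the first steps in a group where everything can be computed: $\mathbb Z[1/2]^2$, where a nonzero element is positive when both coordinates are positive. Let the unit be $(6,6)$, and suppose we want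
\[
u_1=(2,1),\qquad u_2=(1,2),\qquad (6,6)=2u_1+2u_2
\]
to lie in the $\mathbb N_0$-span of the $e_k$.

\emph{A chain.} The $e_k$ must decrease, but $u_1$ and $u_2$ are not comparable. So we keep $u_1$ and cut $u_2$ into pieces smaller than $u_1$. With $y=(\tfrac38,\tfrac34)$ and $z=(\tfrac14,\tfrac12)$ we have $u_2=2y+z$, and $u_1-y=(\tfrac{13}8,\tfrac14)$ and $y-z=(\tfrac18,\tfrac14)$ are positive. Put $w_1=u_1$, $w_2=y$, $w_3=z$. Then
\[
e_0=(6,6)=2w_1+4w_2+2w_3 .
\]
Spend one copy of $w_1$ on $e_1$ in its role as successor of $e_0$, and let the remaining $1+4+2=7$ summands be the $e_j$ with $Q(j)=0$: set $Q(1)=\dots=Q(7)=0$ and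
\[
e_1=w_1,\qquad e_2=\dots=e_5=w_2,\qquad e_6=e_7=w_3 .
\]
Then \eqref{eq:rel0} holds for $k=0$, since $e_1+\sum_{j=1}^7e_j=2w_1+4w_2+2w_3$. If $2,3,4$ and $6$ are never used as values of $Q$, it also holds for these $k$.

\emph{Drops to be paid for.} Still open are the relations at $1$, $5$ and $7$. They require that the three positive elements
\[
r_1=e_1-e_2=(\tfrac{13}8,\tfrac14),\qquad r_5=e_5-e_6=(\tfrac18,\tfrac14),\qquad r_7=e_7=(\tfrac14,\tfrac12)
\]
be written as sums of later $e_j$'s: $r_v=\sum_{Q(j)=v}e_j$ for $v=1,5$, and $r_7=e_8+\sum_{Q(j)=7}e_j$. So the next stage has to do simultaneously for three elements what the first stage did for one, with a common decreasing chain $w_1',w_2',\dots$ and $r_v=\sum_i\alpha_{vi}w_i'$. The new indices $j$ are divided into consecutive batches. On the $i$-th batch we put $e_j=w_i'$ and let $Q$ take each value $v$ exactly $\alpha_{vi}$ times, except that the value $7$ is taken once less on the first batch, because $e_8=w_1'$ already counts as the successor of $e_7$. This settles obstacles (1) and (2), apart from admissibility.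

Admissibility takes care of itself. At the next stage $Q$ takes only the values $1,5,7$, so $Q$ leads back to the previous stage and $Q^2$ to the one before; therefore $Q(k+1)$ exceeds $Q(Q^2(k)+1)$. Only for the indices of the first stage is the comparison decided later than at $j=1$, as in Example~\ref{ex:odo}.

\emph{No superfluous elements.} In $\mathbb Z[1/2]^2$ we have $r_7=2r_5$. In the abstract group $G_Q$ the corresponding element $\epsilon_7-2(\epsilon_5-\epsilon_6)$ will equal $\sum_i(\alpha_{7i}-2\alpha_{5i})\epsilon_{s_i}$, where $\epsilon_{s_i}$ is the generator standing for $w'_i$. To be sure that it vanishes we insist on $\alpha_{7i}=2\alpha_{5i}$ for every $i$. More generally, we require that $\sum_vc_vr_v=0$ with integers $c_v$ implies $\sum_vc_v\alpha_{vi}=0$ for every $i$. This settles obstacle (3).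

Thus we need a lemma that writes finitely many given positive elements $r_v$ as positive combinations of one strictly decreasing chain, with coefficients respecting all linear relations among the $r_v$. To exhaust the cone we also require that one more prescribed element lie in the $\mathbb N_0$-span of the chain. This is Lemma~\ref{lem:chain}.

\section{Splitting positive classes}\label{sec:lemmas}

Fix a minimal Cantor system $(X,T)$ and write $H=K^0(X,T)$. Invariant probability measures exist and have full support by minimality, so a nonnegative nonzero function has positive integral for each of them. In particular its class is nonzero.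

A \emph{tower partition} is given by a nonempty clopen set $B$ and a finite partition $B=B_1\sqcup\dots\sqcup B_p$ into nonempty clopen sets such that the first return time to $B$ is a constant $h_j$ on $B_j$. By minimality and compactness return times to $B$ are bounded, so such partitions exist for every $B$, and the \emph{levels} $T^lB_j$, $0\le l<h_j$, partition $X$. After refining the $B_j$, any given finite set of functions in $C(X,\mathbb Z)$ is constant on all levels. Then put $f(B_j)=\sum_{l<h_j}f|_{T^lB_j}$, the sum of $f$ along the $j$-th tower. Since $1_{T^lB_j}\circ T^l=1_{B_j}$,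
\begin{equation}\label{eq:towerclass}
[f]=\sum_jf(B_j)\,[1_{B_j}].
\end{equation}
So computations with classes become computations with integer vectors.

\begin{lemma}\label{lem:tower}
Let $F,F_0,F_1\subset C(X,\mathbb Z)$ be finite, where the elements of $F_0$ are nonnegative and nonzero and those of $F_1$ are coboundaries, and let $R\ge1$. There is a tower partition on whose levels all functions in $F\cup F_0\cup F_1$ are constant, such that for all $j$ we have $f(B_j)\ge R$ if $f\in F_0$ and $f(B_j)=0$ if $f\in F_1$.
\end{lemma}

\begin{proof}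
Fix $x_0\in X$. Its $\omega$-limit set is closed, nonempty and invariant, hence equal to $X$, so its forward orbit visits each nonempty open set $\{f\ge1\}$, $f\in F_0$, infinitely often. Choose $L\ge1$ with $\sum_{l<L}f(T^lx_0)\ge R$ for all $f\in F_0$. For $f\in F_1$ write $f=h_f-h_f\circ T$. As $T$ has no periodic points, there is a clopen set $B\ni x_0$ so small that $B\cap T^lB=\emptyset$ for $1\le l\le L$, that $f(T^lx)=f(T^lx_0)$ for $x\in B$, $0\le l<L$, $f\in F_0$, and that each $h_f$ is constant on $B$. Take a tower partition with base $B$ on whose levels the given functions are constant. Return times exceed $L$ and the $f\in F_0$ are nonnegative, so $f(B_j)\ge\sum_{l<L}f(T^lx_0)\ge R$. For $f\in F_1$ and $x\in B_j$ we get $f(B_j)=h_f(x)-h_f(T^{h_j}x)=0$, as both points lie in $B$.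
\end{proof}

The next lemma cuts $u$ into pieces smaller than $u'$. If $u$ were divisible by a large $N$ one would use $N$ pieces $u/N$. In general it is not, so we take $N-1$ pieces $y$ slightly larger than $u/N$ and let the remainder $z$ be smaller than $u/N$.

\begin{lemma}\label{lem:split}
Let $u,u'\in H^+\setminus\{0\}$. There are $N\ge2$ and $y,z\in H^+\setminus\{0\}$ with
\[
u=(N-1)y+z,\qquad u'-y\in H^+\setminus\{0\},\qquad y-z\in H^+\setminus\{0\}.
\]
\end{lemma}

\begin{proof}
Let $u=[f]$, $u'=[f']$ with $f,f'\ge0$ nonzero. By minimality and compactness there is $L\ge1$ with $\sum_{l<L}f'(T^lx)\ge1$ for all $x\in X$. Fix $N\ge2$ with $N-1>2L\|f\|_\infty$. Apply Lemma~\ref{lem:tower} with $F=F_1=\emptyset$, $F_0=\{f,f',1\}$ and $R=\max(L,N(N-1)+1)$, and put $a_j=f(B_j)$, $a'_j=f'(B_j)$. Since $1(B_j)=h_j$, we have $h_j\ge L$, so $\lfloor h_j/L\rfloor\ge h_j/(2L)$. The $j$-th tower contains $\lfloor h_j/L\rfloor$ disjoint stretches of length $L$, so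
\[
a_j\le h_j\|f\|_\infty<(N-1)\frac{h_j}{2L}\le(N-1)\Big\lfloor\frac{h_j}{L}\Big\rfloor\le(N-1)a'_j .
\]
Since $a_j>N(N-1)$, the interval $(a_j/N,\,a_j/(N-1))$ has length greater than $1$ and contains an integer $c_j$. Put $y=\sum_jc_j[1_{B_j}]$ and $z=u-(N-1)y$, so that $y-z=Ny-u$. By \eqref{eq:towerclass} the elements
\[
y,\qquad z,\qquad y-z,\qquad u'-y
\]
have coefficients $c_j$, $a_j-(N-1)c_j$, $Nc_j-a_j$, $a_j'-c_j$ with respect to the $[1_{B_j}]$. The first three are positive by the choice of $c_j$, and the last because $c_j<a_j/(N-1)<a'_j$. So all four elements are classes of nonnegative nonzero functions.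
\end{proof}

Minimality enters through $L$, which makes $u'$ visible along every tower, and aperiodicity through the height of the towers. In the cyclic group $\mathbb Z$ the statement fails for $u\le2$: $y-z>0$ and $z>0$ force $u\ge y+z\ge3$.

\begin{lemma}\label{lem:chain}
Let $V$ be a finite nonempty set, $r_v\in H^+\setminus\{0\}$ for $v\in V$, $g\in H^+$ and $R\ge2$. There are $m\ge1$, elements $w_1,\dots,w_m\in H^+\setminus\{0\}$ and integers $\alpha_{vi}\ge R$ such that
\begin{itemize}
\item[(i)] $r_v=\sum_i\alpha_{vi}w_i$ for all $v\in V$;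
\item[(ii)] $w_i-w_{i+1}\in H^+\setminus\{0\}$ for $1\le i<m$;
\item[(iii)] $g$ lies in the $\mathbb N_0$-span of the $w_i$;
\item[(iv)] if $c\in\mathbb Z^V$ and $\sum_vc_vr_v=0$, then $\sum_vc_v\alpha_{vi}=0$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $r_v=[f_v]$ and $g=[f_g]$ with $f_v,f_g\ge0$ and $f_v\ne0$. The group $\Lambda=\{c\in\mathbb Z^V:\sum_vc_vr_v=0\}$ is finitely generated. For $c\in\Lambda$ the function $\sum_vc_vf_v$ is a coboundary; let $F_1$ be the set of these functions for $c$ in a finite generating set of $\Lambda$. Apply Lemma~\ref{lem:tower} with $F=\{f_g\}$, $F_0=\{f_v:v\in V\}$, this $F_1$ and $R$. Put $u_j=[1_{B_j}]$ for $1\le j\le p$ and $a_{vj}=f_v(B_j)\ge R$. Then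
\[
r_v=\sum_ja_{vj}u_j,\qquad g=\sum_jf_g(B_j)u_j,\qquad\sum_vc_va_{vj}=0\quad(c\in\Lambda),
\]
with $f_g(B_j)\ge0$. So (i), (iii) and (iv) hold for the $u_j$, but these need not form a chain. Put $w_1=u_1$. For $j=2,\dots,p$ successively, apply Lemma~\ref{lem:split} with $u=u_j$ and $u'=w_{2j-3}$, obtaining $u_j=(N_j-1)y+z$, and put $w_{2j-2}=y$, $w_{2j-1}=z$. Then $m=2p-1$ and
\[
w_{2j-3}-w_{2j-2}=u'-y,\qquad w_{2j-2}-w_{2j-1}=y-z
\]
are positive and nonzero, which is (ii). Substituting $u_j=(N_j-1)w_{2j-2}+w_{2j-1}$ gives (i) and (iii), with
\[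
\alpha_{v1}=a_{v1},\qquad\alpha_{v,2j-2}=(N_j-1)a_{vj},\qquad\alpha_{v,2j-1}=a_{vj}\quad(2\le j\le p).
\]
All these are at least $R$. Each column $(\alpha_{vi})_v$ is a multiple of some column $(a_{vj})_v$, which gives (iv).
\end{proof}

\section{Construction of the kneading map}\label{sec:construction}

We keep $(X,T)$ and $H=K^0(X,T)$, and enumerate the countable set $H^+=\{g_1,g_2,\dots\}$.

\subsection{The stages}

We construct inductively integers $0=t_0<t_1<\cdots$, values $Q(k)$ for $1\le k\le t_n$, elements $e_k\in H^+\setminus\{0\}$ for $0\le k\le t_n$, finite sets $V_n$ with $\max V_n=t_n$, and elements $r_v^{(n)}\in H^+\setminus\{0\}$ for $v\in V_n$, with $r^{(n)}_{t_n}=e_{t_n}$. The set $V_n$ contains the indices whose relations are left open by stage $n$, and the $r^{(n)}_v$ are the elements still to be paid for.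

\emph{Start.} $V_0=\{0\}$ and $e_0=r^{(0)}_0=[1]$.

\emph{Stage $n+1$.} Apply Lemma~\ref{lem:chain} to $V=V_n$, $r_v=r_v^{(n)}$, $g=g_{n+1}$ and $R=n+2$; let $w_i$ and $\alpha_{vi}$, $1\le i\le m$, be the result. Put $s_0=t_n$ and $s_i=s_{i-1}+d_i$, where
\[
d_1=\sum_{v\in V_n}\alpha_{v1}-1,\qquad d_i=\sum_{v\in V_n}\alpha_{vi}\quad(2\le i\le m).
\]
Call the set of $k$ with $s_{i-1}<k\le s_i$ \emph{batch} $i$ of the stage; it is nonempty since $\alpha_{vi}\ge2$. On batch $i$ let $e_k=w_i$, and let $Q$ take each value $v\in V_n$ exactly $\alpha_{vi}$ times, in any order, except that in batch $1$ the value $t_n$ is taken only $\alpha_{t_n1}-1$ times. (The missing copy of $w_1$ is $e_{t_n+1}$ as the successor of $e_{t_n}$.) Finally put $t_{n+1}=s_m$, $V_{n+1}=\{s_1,\dots,s_m\}$ and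
\[
r^{(n+1)}_{s_i}=w_i-w_{i+1}\quad(i<m),\qquad r^{(n+1)}_{s_m}=w_m=e_{t_{n+1}} .
\]
These are in $H^+\setminus\{0\}$ by Lemma~\ref{lem:chain}, so the construction continues. See Figure~\ref{fig:stage}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=0.85cm]
\draw[->] (0,0) -- (11.3,0) node[right] {$k$};
\draw[thick] (0.3,3.6) -- (1.5,3.6);
\node[above] at (0.9,3.6) {$e_{t_n}$};
\draw[thick] (1.5,2.8) -- (4,2.8);
\node[above] at (2.75,2.8) {$e_k=w_1$};
\draw[thick] (4,2) -- (7,2);
\node[above] at (5.9,2) {$e_k=w_2$};
\draw[thick] (7,1.2) -- (9.5,1.2);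
\node[above] at (8.6,1.2) {$e_k=w_3$};
\draw[->] (4,2.8) -- (4,2.05);
\node[right] at (4,2.6) {$r_{s_1}$};
\draw[->] (7,2) -- (7,1.25);
\node[right] at (7,1.8) {$r_{s_2}$};
\draw[->] (9.5,1.2) -- (9.5,0.05);
\node[right] at (9.5,0.7) {$r_{s_3}$};
\foreach \x in {1.5,4,7,9.5} \draw (\x,0.08) -- (\x,-0.08);
\node[below] at (1.5,-0.05) {$t_n$};
\node[below] at (4,-0.05) {$s_1$};
\node[below] at (7,-0.05) {$s_2$};
\node[below] at (9.5,-0.05) {$s_3=t_{n+1}$};
\end{tikzpicture}
\caption{Stage $n+1$ of the construction, with three batches, drawn schematically: the height over $k$ stands for the positive element $e_k$. The arrows are the elements $r_{s_i}=r^{(n+1)}_{s_i}$ left to the next stage, which must write them as sums of its own $e_j$'s: the two drops $r_{s_1}=w_1-w_2$ and $r_{s_2}=w_2-w_3$, and the whole last value $r_{s_3}=w_3$.}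
\label{fig:stage}
\end{figure}

For $n\ge1$ we have $V_n\subset(t_{n-1},t_n]$. So the sets $V_0,V_1,\dots$ are disjoint, and
\begin{equation}\label{eq:QV}
Q(k)\in V_n\qquad\text{for }t_n<k\le t_{n+1}.
\end{equation}
In particular $Q(k)\le t_n<k$, and $Q(k)>t_{n-1}$ if $n\ge1$. Hence $Q(k)\to\infty$.

\subsection{Admissibility}

Let $t_n<k\le t_{n+1}$.

If $n\ge1$, then \eqref{eq:QV} gives $Q(k)\in V_n\subset(t_{n-1},t_n]$ and then $Q^2(k)\in V_{n-1}$. Since $Q(j)\le j-1$ for $j\ge1$,
\[
Q(Q^2(k)+1)\le Q^2(k)\le t_{n-1}<\min V_n\le Q(k+1);
\]
the last inequality holds because $k+1\le t_{n+2}$ gives $Q(k+1)\in V_n\cup V_{n+1}$. So \eqref{eq:adm} is strict at $j=1$, and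
\[
Q(k+1)-Q(Q^2(k)+1)\ge\min V_n-t_{n-1}=d_1\ (\text{of stage }n)\ \ge(n+1)-1=n .
\]
Thus the difference tends to infinity with $k$. This is the only reason for letting $R=n+2$ grow; for the rest, $R=2$ would do.

If $n=0$, then $Q(k)=0$, so $Q^2(k)=0$ and we compare $\{Q(k+j)\}_{j\ge1}$ with $\{Q(j)\}_{j\ge1}$. For $1\le j\le t_1-k$ both entries are $0$. At $j=t_1-k+1\le t_1$ the left entry is $Q(t_1+1)\in V_1$, which is positive, and the right one is $0$.

So $Q$ is a kneading map.

\subsection{The relations}

We verify \eqref{eq:rel0} for the elements $e_k$ just constructed. By \eqref{eq:QV} and disjointness of the $V_n$, all $j$ with $Q(j)\in V_n$ lie in stage $n+1$. In the first two cases $w_i,\alpha_{vi}$ are those of stage $n+1$.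
\begin{itemize}
\item $k=t_n$. Here $e_{k+1}=w_1$, and the right side of \eqref{eq:rel0} is $w_1+(\alpha_{k1}-1)w_1+\sum_{i\ge2}\alpha_{ki}w_i=r^{(n)}_{t_n}=e_{t_n}$.
\item $k\in V_n\setminus\{t_n\}$ (so $n\ge1$). By the definition of $r^{(n)}_k$ in stage $n$, $e_k-e_{k+1}=r^{(n)}_k=\sum_i\alpha_{ki}w_i=\sum_{Q(j)=k}e_j$.
\item $k\notin\bigcup_nV_n$. Then $Q^{-1}(k)=\emptyset$, and $k$, $k+1$ belong to the same batch, so $e_k=e_{k+1}$.
\end{itemize}
Hence there is a homomorphism $\psi:G_Q\to H$ with $\psi(\epsilon_k)=e_k$, and $\psi(\epsilon_0)=[1]$.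

\subsection{The isomorphism}

\emph{Cone and surjectivity.} Each $e_k$ is in $H^+$, and by Lemma~\ref{lem:chain}(iii) each $g_n$ is in the $\mathbb N_0$-span of the $e_k$. So $\psi$ maps the $\mathbb N_0$-span of the $\epsilon_k$ onto $H^+$. Since $H^+$ generates $H$, $\psi$ is onto.

\emph{Injectivity.} The idea is to push an element of the kernel one stage further, where Lemma~\ref{lem:chain}(iv) makes all its coefficients vanish. We lift the elements $r_v^{(n)}$ to $G_Q$: put
\[
\rho^{(n)}_{t_n}=\epsilon_{t_n},\qquad\rho^{(n)}_v=\epsilon_v-\epsilon_{v+1}=\sum_{Q(j)=v}\epsilon_j\quad(v\in V_n\setminus\{t_n\}),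
\]
so $\psi(\rho_v^{(n)})=r_v^{(n)}$. The relations with $Q^{-1}(k)=\emptyset$ show that $\epsilon_k$ is constant on batches. With the notation of stage $n+1$ this gives
\begin{equation}\label{eq:lift}
\rho^{(n)}_v=\sum_i\alpha_{vi}\,\epsilon_{s_i}\quad(v\in V_n),\qquad
\epsilon_{s_i}=\sum_{i'\ge i}\rho^{(n+1)}_{s_{i'}} .
\end{equation}
The first formula is immediate for $v\ne t_n$. For $v=t_n$ it follows from $\epsilon_{t_n}=\epsilon_{t_n+1}+\sum_{Q(j)=t_n}\epsilon_j$ and $\epsilon_{t_n+1}=\epsilon_{s_1}$. In the second, $\epsilon_{s_i+1}=\epsilon_{s_{i+1}}$ for $i<m$, so the sum telescopes.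

Each $\epsilon_k$ with $k\le t_n$ is in the span of $\{\rho_v^{(n)}:v\in V_n\}$. This is clear for $n=0$. Suppose it holds for $n$. By \eqref{eq:lift} the span of the $\rho^{(n)}_v$ is contained in the span of the $\epsilon_{s_i}$, hence in that of the $\rho^{(n+1)}_v$; and if $t_n<k\le t_{n+1}$, then $\epsilon_k$ is one of the $\epsilon_{s_i}$. So it holds for $n+1$.

Now let $\psi(\xi)=0$. For some $n$ we can write $\xi=\sum_{v\in V_n}c_v\rho_v^{(n)}$ with $c\in\mathbb Z^{V_n}$. Applying $\psi$ gives $\sum_vc_vr_v^{(n)}=0$, so $\sum_vc_v\alpha_{vi}=0$ for all $i$ by Lemma~\ref{lem:chain}(iv), and \eqref{eq:lift} gives $\xi=\sum_i\big(\sum_vc_v\alpha_{vi}\big)\epsilon_{s_i}=0$.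

\begin{proof}[Proof of Theorems~\ref{thm:oe} and~\ref{thm:soe}]
We have shown that $Q$ is a kneading map with $Q(k)\to\infty$ and $Q(k+1)-Q(Q^2(k)+1)\to\infty$, and that $\psi:G_Q\to H$ is an isomorphism that carries the $\mathbb N_0$-span of the $\epsilon_k$ onto $H^+$ and $\epsilon_0$ to $[1]$. With Proposition~\ref{prop:pres} and Lemma~\ref{lem:natext},
\[
K^0(\hat\Omega_Q,\hat T_Q)\cong K^0(\Omega_Q,T_Q)\cong G_Q\cong K^0(X,T)
\]
as ordered groups with unit, where the cone of $G_Q$ is the $\mathbb N_0$-span of the $\epsilon_k$ and its unit is $\epsilon_0$. Now (SOE) gives Theorem~\ref{thm:soe}, and Lemma~\ref{lem:KtoD} with (OE) gives Theorem~\ref{thm:oe}.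
\end{proof}

\section{Classification and entropy}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Herman, Putnam and Skau \cite{HPS} proved that the ordered groups with unit $K^0(X,T)$ of minimal Cantor systems are, up to isomorphism, exactly the simple noncyclic dimension groups with order unit. By Theorem~\ref{thm:soe} each of them is $K^0(\hat\Omega_Q,\hat T_Q)$ for some $Q$, and conversely each $(\hat\Omega_Q,\hat T_Q)$ is a minimal Cantor system. The presentation, the cone and the unit are given by Lemma~\ref{lem:natext} and Proposition~\ref{prop:pres}.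
\end{proof}

The idea of the next proof is that, at a high level $K$, all towers are high, so an orbit segment is determined by its starting height and a sparse set of times.

\begin{proof}[Proof of Proposition~\ref{prop:entropy}]
For a partition $\mathcal P$ into clopen sets, an \emph{$n$-name} is the sequence of elements of $\mathcal P$ visited at times $0,\dots,n-1$ by some point. The topological entropy of a homeomorphism of a Cantor set is the supremum, over clopen partitions, of the exponential growth rate in $n$ of the number of $n$-names. Let $\mathcal P_k$ be the partition of $\Omega=\Omega_Q$ according to the first $k$ digits. Every clopen partition of $\hat\Omega_Q$ is refined by some $\pi_{-N}^{-1}\mathcal P_k$. As $\pi_{-N}$ is onto, this partition has as many $n$-names under $\hat T_Q$ as $\mathcal P_k$ has under $T=T_Q$; call this number $p_k(n)$. We show that it grows subexponentially.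

Fix $K\ge k$. By Lemma~\ref{lem:towers}(a),(b) at level $K$, a point $z\in Z_K$ returns to $Z_K$ for the first time after $N_K(z)$ steps, and
\[
N_K(z)\ge s_K:=S_{l_K},\qquad l_K=\min\big(K,\ \min_{j>K}Q(j)\big).
\]
Since $Q(k)\to\infty$, we have $l_K\to\infty$ and $s_K\to\infty$ as $K\to\infty$. Let $x=i_0\star z$ at level $K$. Before the first visit to $Z_K$ at a time $\ge1$, the symbol at time $l$ is the $k$-prefix of $\langle i_0+l\rangle$. At $l$ steps after a visit to $Z_K$, and before the next visit, it is the $k$-prefix of $\langle l\rangle$. So the $n$-name of $x$ is determined by $i_0<S_K$ and the set of times in $[0,n)$ at which the orbit is in $Z_K$. Consecutive times in this set differ by at least $s_K$, so it has at most $n/s_K+1$ elements, and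
\[
p_k(n)\le S_K\sum_{r\le n/s_K+1}\binom nr .
\]
Let $\eta(a)=-a\log a-(1-a)\log(1-a)$. For $0<a\le\frac12$,
\[
1=\sum_r\binom nra^r(1-a)^{n-r}\ge\sum_{r\le an}\binom nr(1-a)^n\Big(\frac a{1-a}\Big)^{r}\ge e^{-n\eta(a)}\sum_{r\le an}\binom nr,
\]
because $a/(1-a)\le1$ allows us to replace the exponent $r$ by $an$. If $s_K>2$, we may use this with $a=\frac1{s_K}+\frac1n$ for all large $n$, and obtain
\[
\limsup_{n\to\infty}\frac1n\log p_k(n)\le\eta\Big(\frac1{s_K}\Big)\longrightarrow0\qquad(K\to\infty).
\]
So the topological entropy of $(\hat\Omega_Q,\hat T_Q)$ is $0$.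

Minimal Cantor systems of positive entropy exist: Hahn and Katznelson \cite{HK} give minimal uniquely ergodic subshifts of positive entropy, and these are infinite, hence Cantor sets. Such a system is not conjugate to any $(\hat\Omega_Q,\hat T_Q)$, although by Theorem~\ref{thm:soe} it is strong orbit equivalent to one.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CRL}
Maria Isabel Cortez and Juan Rivera-Letelier,
\emph{Choquet simplices as spaces of invariant probability measures of post-critical sets},
arXiv:0901.3835 (2009).

\bibitem{GPS}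
Giordano, Putnam and Skau,
\emph{Topological orbit equivalence and C*-crossed products},
J. reine angew. Math. 469 (1995).

\bibitem{HK}
Hahn and Katznelson,
\emph{On the entropy of uniquely ergodic transformations},
Trans. AMS 126 (1967).

\bibitem{HPS}
Herman, Putnam and Skau,
\emph{Ordered Bratteli diagrams, dimension groups and topological dynamics},
Internat. J. Math. 3 (1992).

\end{thebibliography}
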